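\title{Pencils of K3 surfaces and blowups of $\mathbb P^1\times\mathbb P^n$ that are not Mori dream spaces}

\begin{abstract}
We prove that the blowups of $\mathbb P^1\times\mathbb P^2$ in seven and in eight very general points, and the blowup of $\mathbb P^1\times\mathbb P^3$ in seven very general points, are not Mori dream spaces and hence are not log Fano. This answers a question of Grange, Postinghel and Prendergast-Smith. Together with known results it shows that, for $n\in\{2,3\}$, the blowup of $\mathbb P^1\times\mathbb P^n$ in $s$ very general points is log Fano if and only if it is a Mori dream space, if and only if $s\le 6$. The obstruction comes from a pencil of K3 surfaces of Picard number $9$, whose nef cone is round near one isotropic ray.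
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X_{1,n,s}$ be the blowup of $\mathbb P^1\times\mathbb P^n$ in $s$ points $p_i=(z_i,q_i)$ in very general position, over an uncountable algebraically closed field of characteristic zero. \emph{Very general} means that $(p_1,\dots,p_s)$ lies outside a countable union of proper closed subsets of $(\mathbb P^1\times\mathbb P^n)^s$. The Picard group of $X=X_{1,n,s}$ is free on the pullbacks $H_1,H_2$ of the hyperplane classes of $\mathbb P^1$ and $\mathbb P^n$ and on the exceptional divisors $E_1,\dots,E_s$. The \emph{Cox ring}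
\[
\operatorname{Cox}(X)=\bigoplus_{a,d,m_1,\dots,m_s\in\mathbb Z}H^0\Big(X,\,aH_1+dH_2-\sum m_iE_i\Big)
\]
collects all bihomogeneous forms on $\mathbb P^1\times\mathbb P^n$, sorted by their bidegree and by their orders of vanishing at the points. The variety $X$ is a \emph{Mori dream space} if this ring is a finitely generated algebra. Let $\operatorname{Eff}(X)\subset\operatorname{Pic}(X)_{\mathbb R}$ be the convex cone generated by the classes of effective divisors; we do not take its closure. If $\operatorname{Cox}(X)$ is generated by finitely many homogeneous elements, their degrees generate $\operatorname{Eff}(X)$. So the effective cone of a Mori dream space is \emph{polyhedral}, that is, generated by finitely many vectors.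

A normal projective variety $X$ is \emph{log Fano} if there is an effective $\mathbb Q$-divisor $\Delta$ such that the pair $(X,\Delta)$ is Kawamata log terminal (klt) and $-(K_X+\Delta)$ is ample. From the definition of klt we use only that all coefficients of $\Delta$ are then smaller than $1$. On a smooth log Fano variety $-K_X$ is the sum of an ample and an effective class, hence big. By the theorem of Birkar, Cascini, Hacon and McKernan (BCHM), every $\mathbb Q$-factorial log Fano variety is a Mori dream space.

For $s\le2$ the points can be moved to torus-fixed points, so $X_{1,n,s}$ is toric and its Cox ring is a polynomial ring. As $s$ grows one expects finite generation to fail from some point on. The following results are known.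
\begin{itemize}
\item[(a)] $X_{1,n,s}$ is log Fano, hence a Mori dream space, if $n\in\{2,3\}$ and $s\le6$.
\item[(b)] $X_{1,n,s}$ is a Mori dream space if $n$ is arbitrary and $s\le n+1$.
\item[(c)] $X_{1,n,s}$ is not a Mori dream space if $n\in\{2,4\}$ and $s\ge9$, if $n=3$ and $s\ge8$, or if $n\ge5$ and $s\ge n+4$.
\item[(d)] (Mukai, Castravet--Tevelev) For $n>1$, the effective cone of the blowup of $\mathbb P^n$ in $s$ very general points is finitely generated if and only if $n=2$, $s\le8$; or $n=3$, $s\le7$; or $n=4$, $s\le8$; or $n\ge5$, $s\le n+3$.
\end{itemize}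
For $n\in\{2,3\}$ three cases remain, and Grange, Postinghel and Prendergast-Smith \cite{GPP} ask: \emph{are $X_{1,2,7}$, $X_{1,2,8}$ and $X_{1,3,7}$ log Fano, or Mori dream spaces?}

Two simple considerations point in opposite directions. The coefficient $a$ of an effective divisor $aH_1+dH_2-\sum m_iE_i$ is its intersection number with a general curve $\mathbb P^1\times\{q\}$, so $a\ge0$ and $\{a=0\}$ cuts out a face of $\operatorname{Eff}(X)$. A section of $dH_2-\sum m_iE_i$ is a form of degree $d$ on $\mathbb P^n$ with multiplicity at least $m_i$ at $q_i$, so this face is the effective cone of the blowup of $\mathbb P^n$ in $q_1,\dots,q_s$. Faces of polyhedral cones are polyhedral; thus (d) implies (c). In the three remaining cases the face is polyhedral, and one may guess that the second factor is the only source of trouble and that the answer is yes. On the other hand,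
\[
(-K_X)^3=54-8s\quad(n=2),\qquad (-K_X)^4=512-81s\quad(n=3),
\]
and both numbers are positive exactly for $s\le6$. This suggests that the anticanonical class loses its positivity at $s=7$, but it proves nothing, since $-K_X$ need not be nef: on $X_{1,3,7}$ it turns out to be big.

\subsection{Results}

\begin{theorem}\label{thm:A}
Over any uncountable algebraically closed field of characteristic zero, none of $X_{1,2,7}$, $X_{1,2,8}$, $X_{1,3,7}$ is a Mori dream space. Hence none of them is log Fano.
\end{theorem}

\begin{theorem}\label{thm:B}
Let the ground field be $\mathbb C$.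
\begin{enumerate}
\item[(1)] For $n\in\{2,3\}$, the variety $X_{1,n,s}$ is log Fano if and only if it is a Mori dream space, if and only if $s\le6$.
\item[(2)] For $s\ge7$ the cone $\operatorname{Eff}(X_{1,2,s})$ is not polyhedral. On $X=X_{1,2,7}$ we have $h^0(-mK_X)=m+1$ for all $m\ge0$; in particular $-K_X$ is not big.
\item[(3)] On $X=X_{1,3,7}$ let $P$ be the unique member of $|H_1+H_2-\sum E_i|$. Then $-K_X$ is big, but every effective $\mathbb Q$-divisor that is $\mathbb Q$-linearly equivalent to $-K_X$ contains $P$ with coefficient at least $1$, and the constant $1$ is sharp. Moreover, the cone generated by the classes of the prime divisors other than $P$ is not polyhedral.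
\end{enumerate}
\end{theorem}

Part (3) gives a second proof, independent of BCHM, that $X_{1,3,7}$ is not log Fano (Remark~\ref{rem:second}).

\subsection{The method}

Let $W$ be a smooth threefold whose anticanonical system is a pencil of K3 surfaces $D_t$, and suppose that restriction $r\colon\operatorname{Pic}W\to\operatorname{Pic}D_t$ is an isomorphism for most $t$. Effective divisors on $W$ restrict to effective divisors on $D_t$. Conversely, a class with sections on the members of the pencil has a section on $W$ after adding a multiple of $-K_W$. With $R=r(-K_W)$ this places the cone $K=r(\operatorname{Eff}W)+\mathbb RR$ between the rational nef classes of $D_t$ and the cone $\operatorname{Eff}(D_t)+\mathbb RR$. Section~\ref{sec:K3} gives a criterion under which no polyhedral cone fits between these two bounds, and Section~\ref{sec:lattice} verifies it for two lattices of rank $9$. Section~\ref{sec:pencil} shows that these lattices are the Picard lattices of the anticanonical surfaces of $W=X_{1,2,7}$ and of $W=P\subset X_{1,3,7}$. This settles the case $n=2$ (Section~\ref{sec:n2}). For $n=3$ the information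 must still be carried from the divisor $P$ to the fourfold; this is done in Section~\ref{sec:n3} with the theorem on formal functions. Section~\ref{sec:fields} passes from $\mathbb C$ to other fields.

\subsection*{Conventions}
We work over $\mathbb C$ until Section~\ref{sec:fields}. Line bundles are written additively and identified with divisor classes. A cone is polyhedral if and only if it is an intersection of finitely many closed half-spaces (Minkowski--Weyl). Linear images of polyhedral cones are polyhedral, and so is $K+\mathbb RR$ when $K$ is.

\section{An obstruction to polyhedrality on a K3 surface}\label{sec:K3}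

Let $S$ be a projective K3 surface: a smooth projective surface with $\omega_S\cong\mathcal O_S$ and $h^1(\mathcal O_S)=0$. We recall the standard facts that we use.
\begin{itemize}
\item[(K1)] $\operatorname{Pic}S$ embeds in $H^2(S,\mathbb Z)$ and is an even lattice of signature $(1,\operatorname{rk}-1)$ (Hodge index theorem). Hence $x^\perp$ is negative definite if $x^2>0$, and $e^\perp/\mathbb Re$ is negative definite if $e\ne0$ and $e^2=0$. A \emph{root} is an integral class of square $-2$. An irreducible curve $C$ has $C^2\ge-2$, with equality if and only if $C$ is smooth and rational; it is then called a \emph{$(-2)$-curve}, and it is the only effective divisor in its class.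
\item[(K2)] The \emph{positive cone} $\mathcal P$ is the component of $\{x^2>0\}$ in $\operatorname{Pic}(S)_{\mathbb R}$ that contains the ample classes. For nonzero $x,x'\in\overline{\mathcal P}$ we have $x\cdot x'\ge0$, with strict inequality if $x\in\mathcal P$. A class $x$ with $x^2\ge0$ lies in $\overline{\mathcal P}$ as soon as $x\cdot x'>0$ for one $x'\in\overline{\mathcal P}$.
\item[(K3)] Riemann--Roch gives $h^0(x)+h^0(-x)\ge2+x^2/2$. So if $x\ne0$ is integral and $x^2\ge-2$, exactly one of $\pm x$ is effective. In particular every integral nef class has a nonzero section.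
\item[(K4)] An irreducible curve that is not a $(-2)$-curve has its class in $\overline{\mathcal P}$. Hence $x\in\overline{\mathcal P}$ is nef if and only if $x\cdot C\ge0$ for all $(-2)$-curves $C$, and a rational class $x\in\mathcal P$ is ample if and only if $x\cdot C>0$ for all $(-2)$-curves $C$ (Nakai--Moishezon).
\item[(K5)] Every even lattice of signature $(1,\operatorname{rk}-1)$ and rank at most $10$ is the Picard lattice of a projective K3 surface \cite[Cor.~2.9]{Mor}; this follows from Nikulin's primitive embedding theorem and the surjectivity of the period map.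
\end{itemize}

The obstruction is visible in rank three.

\begin{example}\label{ex:round}
Let $\operatorname{Pic}S=\mathbb Z^3$ with $(a,b,c)^2=4(ac-b^2)$; such an $S$ exists by (K5). All squares are divisible by $4$, so there are no roots. By (K4), with a suitable choice of sign, $\operatorname{Nef}(S)=\overline{\mathcal P}=\{ac\ge b^2,\ a,c\ge0\}$ is a round cone, and $\operatorname{Eff}(S)\subset\overline{\mathcal P}$. Let $K$ be a polyhedral cone containing all rational nef classes; being closed, it contains $\overline{\mathcal P}$. Take the boundary class $e=(1,0,0)$. The plane tangent to $\overline{\mathcal P}$ along $e$ is $e^\perp=\{c=0\}$, spanned by $e$ and $y=(0,1,0)$. A polygon that contains a disk contains a segment of the tangent line around each boundary point of the disk, so $e+\varepsilon y\in K$ for small $\varepsilon>0$. This class has square $-4\varepsilon^2<0$ and is not in $\operatorname{Eff}(S)$. Hence $K\not\subset\operatorname{Eff}(S)$.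

Now enlarge the upper bound to $\operatorname{Eff}(S)+\mathbb RR$. For $R=(1,0,1)$, which is ample, this is all of $\mathbb R^3$. For $R=y$ it is $\{a\ge0,\ c\ge0\}$, because $(1,0,0)$ and $(0,0,1)$ are effective. In both cases the upper bound is itself polyhedral and the obstruction disappears. In the first case $e\cdot R\ne0$; in the second $e$ and $R$ span $e^\perp$, and no tangent direction is left.
\end{example}

When $S$ contains $(-2)$-curves, the nef cone is smaller than $\overline{\mathcal P}$, and infinitely many walls may come close to the ray through $e$. The next lemma says that only the walls passing through $e$ matter: in the directions orthogonal to them the nef cone is still tangent to $e^\perp$.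

\begin{lemma}\label{lem:K3}
Let $S$ be a projective K3 surface and let $e,R\in\operatorname{Pic}S$ with $e\ne0$ nef, $e^2=0$ and $e\cdot R=0$. Let $V\subset e^\perp\subset\operatorname{Pic}(S)_{\mathbb R}$ be the subspace spanned by $e$, $R$ and all roots in $e^\perp$. If $V\ne e^\perp$, there is no polyhedral cone $K$ that contains all rational nef classes and is contained in $\operatorname{Eff}(S)+\mathbb RR$.
\end{lemma}

\begin{proof}
Fix an ample class $h$ and put $h_0=e\cdot h>0$. The plane $\langle e,h\rangle$ has signature $(1,1)$, so $\operatorname{Pic}(S)_{\mathbb R}=\langle e,h\rangle\oplus U$ orthogonally with $U$ negative definite; write $|u|^2=-u^2$ for $u\in U$. Since $V/\mathbb Re$ is a proper rational subspace of the negative definite space $e^\perp/\mathbb Re$, there is a rational class $y\in e^\perp\setminus V$ orthogonal to $V$. Subtracting a multiple of $e$, we may assume $y\cdot h=0$, that is, $y\in U$.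

\emph{Claim: for each rational $\eta>0$, the class $x=\lambda e+y+\eta h$ is ample for all large rational $\lambda$.} We have $x^2=2\lambda\eta h_0+y^2+\eta^2h^2>0$ for large $\lambda$ and $x\cdot e=\eta h_0>0$, so $x\in\mathcal P$. By (K4) it remains to test $(-2)$-curves $C$, with a bound on $\lambda$ that does not depend on $C$. Let $k=e\cdot C\ge0$. If $k=0$, then $C\in V$, so $y\cdot C=0$ and $x\cdot C=\eta\,h\cdot C>0$. Let $k\ge1$ and write $C=c_1e+c_2h+c_U$ with $c_U\in U$. Then $c_2=k/h_0$, and $C^2=-2$ reads $2c_1k=|c_U|^2-2-k^2h^2/h_0^2$. Therefore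
\[
h\cdot C=c_1h_0+\frac{k}{h_0}h^2=\frac{h_0(|c_U|^2-2)}{2k}+\frac{kh^2}{2h_0}\ \ge\ \frac{h_0|c_U|^2}{2k}-kh_0 ,
\]
while $y\cdot C\ge-|y||c_U|$. The term $y\cdot C$ is at worst linear in $|c_U|$ and $h\cdot C$ is quadratic. The minimum over $\theta\in\mathbb R$ of $\frac{\eta h_0}{2k}\theta^2-|y|\theta$ is $-\frac{k|y|^2}{2\eta h_0}$, so
\[
x\cdot C\ \ge\ k\Big(\lambda-\frac{|y|^2}{2\eta h_0}-\eta h_0\Big),
\]
which is positive for large $\lambda$, uniformly in $C$. This proves the claim.

Suppose that $K$ exists, and write $K=\{\theta_1\ge0,\dots,\theta_N\ge0\}$ with linear forms $\theta_i$. Since $e\in K$, we have $\theta_i(e)\ge0$. If $\theta_i(e)=0$, the claim gives $\theta_i(y)+\eta\,\theta_i(h)\ge0$ for all rational $\eta>0$, hence $\theta_i(y)\ge0$. As there are finitely many forms, $e+\varepsilon y\in K$ for some $\varepsilon>0$. So $e+\varepsilon y=\sum c_jC_j+cR$ with irreducible curves $C_j$, real numbers $c_j>0$ and $c\in\mathbb R$. Intersect with $e$. Since $e\cdot R=0$ and $e$ is nef, $e\cdot C_j=0$ for all $j$. By (K1), either $C_j\in\mathbb Re$ or $C_j^2<0$, and in the second case $C_j$ is a root.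 Thus all $C_j$ lie in $V$, and so does $y$, a contradiction.
\end{proof}

\section{Two lattices of rank nine}\label{sec:lattice}

\subsection{Marked K3 surfaces}

For $n=2,3$ let $N_n=\mathbb Z\xi\oplus\mathbb ZL\oplus\bigoplus_{i=1}^7\mathbb ZE_i$ with
\[
\xi^2=0,\quad \xi\cdot L=3,\quad L^2=2(n-1),\quad E_i^2=-2,\quad E_i\cdot E_j=0\ (i\ne j),\quad \xi\cdot E_i=L\cdot E_i=0 .
\]
This is an even lattice of signature $(1,8)$. On the surfaces of Section~\ref{sec:pencil}, $\xi$ and $L$ are the restrictions of $H_1$ and $H_2$. We write $(a;d;m)=a\xi+dL-\sum m_iE_i$, $\bar m=\sum m_i$ and $\|m\|^2=\sum m_i^2$, so that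
\begin{equation}\label{eq:square}
(a;d;m)^2=6ad+2(n-1)d^2-2\|m\|^2 .
\end{equation}
Four classes play a role; an exponent denotes repetition.
\[
\begin{array}{c|cccc}
 & g & R & f & e\\ \hline
n=2 & \xi+L & (2;3;2^7) & (8;15;9^7) & (8;11;10,8,7,7,7,7,5)\\
n=3 & L & (1;3;2^7) & (1;5;3^7) & (1;5;4,2,3,3,3,3,3)
\end{array}
\]
The class $g$ fixes the geometry, $R$ is the restriction of the anticanonical class, $e$ is the isotropic class to which Lemma~\ref{lem:K3} will be applied, and $f$ is an auxiliary class. For $\delta=(a;d;m)$ the products with $g$, $R$, $f$ are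
\begin{equation}\label{eq:forms}
\begin{array}{c|ccc}
 & g\cdot\delta & R\cdot\delta & f\cdot\delta\\ \hline
n=2 & 3a+5d & 9a+12d-4\bar m & 9\,(5a+6d-2\bar m)\\
n=3 & 3a+4d & 9a+15d-4\bar m & 15a+23d-6\bar m
\end{array}
\end{equation}
Substituting the four classes, and using \eqref{eq:square} for $e^2=528+242-770$, resp.\ $e^2=30+100-130$, we find in both cases
\[
R^2=-2,\qquad f\cdot R=0,\qquad e\cdot R=0,\qquad e^2=0,
\]
and, for $n=2$ resp.\ $n=3$: $g^2=8$ resp.\ $4$; $g\cdot R=21$ resp.\ $15$; $g\cdot f=99$ resp.\ $23$; $f\cdot E_i=18$ resp.\ $6$; $f^2=f\cdot e=36$ resp.\ $4$.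

\begin{lemma}\label{lem:gperp}
The roots of $N_n$ orthogonal to $g$ are $\pm E_1,\dots,\pm E_7$. If $\delta=(a;d;m)$ is a root with $\beta:=g\cdot\delta>0$, then $d\ge0$ and
\begin{equation}\label{eq:norm}
\|m\|^2=3ad+d^2+1=\beta d-4d^2+1\ \ (n=2),\qquad \|m\|^2=3ad+2d^2+1=\beta d-2d^2+1\ \ (n=3).
\end{equation}
\end{lemma}

\begin{proof}
If $g\cdot\delta=0$, then $(a,d)=(-5k,3k)$ and $\delta^2=-72k^2-2\|m\|^2$ for $n=2$, and $(a,d)=(4k,-3k)$ and $\delta^2=-36k^2-2\|m\|^2$ for $n=3$. Square $-2$ forces $k=0$ and $\|m\|^2=1$. Formula \eqref{eq:norm} follows from \eqref{eq:square} and \eqref{eq:forms}. If $\beta>0$ and $d<0$, its right side is negative, which is absurd.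
\end{proof}

\begin{definition}
An \emph{$N_n$-marked} K3 surface is a projective K3 surface $S$ with an isometry $\operatorname{Pic}S\cong N_n$ under which $g$ is nef and $E_1,\dots,E_7$ are effective.
\end{definition}

\begin{lemma}\label{lem:marked}
\begin{enumerate}
\item[(a)] $N_n$-marked K3 surfaces exist.
\item[(b)] On an $N_n$-marked surface the $E_i$ are the classes of disjoint $(-2)$-curves, and every other irreducible curve $C$ has $g\cdot C>0$.
\item[(c)] The cones $\operatorname{Nef}(S)$ and $\operatorname{Eff}(S)$ in $(N_n)_{\mathbb R}$ are the same for all $N_n$-marked surfaces $S$.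
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (K5) there is $S$ with $\operatorname{Pic}S\cong N_n$; changing the sign of the isometry we may assume $g\in\mathcal P$. If $g\cdot C<0$ for a $(-2)$-curve $C$, compose the isometry with the reflection $x\mapsto x+(x\cdot C)C$. It preserves $\mathcal P$ and lowers the degree of $g$ against a fixed ample class, which is a positive integer. After finitely many steps $g$ is nef. By (K3) one of $\pm E_i$ is effective, and the reflection in $E_i$ changes the sign of $E_i$ while fixing $g$ and the other $E_j$.

(b) Let $C$ be an irreducible curve with $g\cdot C=0$. Then $C^2<0$ by (K1), so $C$ is a root, and its class is some $E_j$ by Lemma~\ref{lem:gperp}, since $-E_j$ is not effective. All components of a divisor in $|E_i|$ are orthogonal to the nef class $g$, so their classes are among the $E_j$. By linear independence there is one component, of class $E_i$. These curves are distinct with $E_i\cdot E_j=0$, hence disjoint.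

(c) By (K3) and Lemma~\ref{lem:gperp}, the effective roots are the $E_i$ and the roots $\delta$ with $g\cdot\delta>0$. By (K2) and (K4), $\operatorname{Nef}(S)$ consists of the $x$ with $x^2\ge0$, $x\cdot g\ge0$ and $x\cdot\delta\ge0$ for all effective roots $\delta$. The cone $\operatorname{Eff}(S)$ is generated by the effective roots and the integral classes $x$ with $x^2\ge0$ and $x\cdot g>0$: these are effective by (K3), and each irreducible curve is of one of the two types. Both descriptions involve only the lattice, $g$ and the $E_i$.
\end{proof}

We write $\operatorname{Nef}(N_n)$ and $\operatorname{Eff}(N_n)$ for the cones in (c). The goal of this section is the following statement.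

\begin{proposition}\label{prop:lattice}
For $n=2,3$ there is no polyhedral cone $K\subset(N_n)_{\mathbb R}$ that contains all rational classes of $\operatorname{Nef}(N_n)$ and is contained in $\operatorname{Eff}(N_n)+\mathbb RR$.
\end{proposition}

By Lemma~\ref{lem:K3} it suffices to show that $e$ is nef and that $e$, $R$ and the roots in $e^\perp$ do not span $e^\perp$. The difficulty is that we have no list of the $(-2)$-curves. We first show that the symmetric class $f$ is nef. Since $f^2>0$ and $f\cdot R=0$, the orthogonal complement of $R$ and $f$ is definite. The class $e$ is $f$ plus a vector of that complement, and the Cauchy--Schwarz inequality there reduces both questions about $e$ to finitely many small cases. For the rest of the section $S$ is $N_n$-marked.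

\subsection{The class $f$ is nef}

\begin{lemma}\label{lem:fnef}
The class $f$ is nef.
\end{lemma}

\begin{proof}
We have $f\in\mathcal P$ because $f^2>0$ and $f\cdot g>0$, and $f\cdot E_i>0$. By (K4) and Lemma~\ref{lem:marked}(b) it suffices to show $f\cdot\delta\ge0$ for roots $\delta=(a;d;m)$ with $\beta=g\cdot\delta>0$. Then $d\ge0$ and \eqref{eq:norm} holds. We use $\bar m\le\|m\|^2$ (the $m_i$ are integers) and $\bar m^2\le7\|m\|^2$.

\emph{Case $n=2$.} Suppose $5a+6d-2\bar m\le-1$. If $d=0$, then $a\ge1$ and $\|m\|^2=1$, so $5a-2\bar m\ge3$, a contradiction. Let $d\ge1$. From $\|m\|^2\ge0$ we get $\beta\ge4d-1/d\ge3d$, so $5a+6d=(5\beta-7d)/3>0$. Squaring $2\bar m\ge5a+6d+1>0$ gives $(5a+6d+1)^2\le28(3ad+d^2+1)$, that is,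
\[
25a^2-24ad+8d^2+10a+12d-27\le0 .
\]
For $a\ge1$ the discriminant of the left side in $d$ is $-224a^2-896a+1008<0$, so the left side is positive. For $a\le-1$ we have $25a^2+10a\ge15$, and the left side is at least $15+24+8+12-27>0$. For $a=0$ only $d=1$ is possible; then $\|m\|^2=2$, while $2\bar m\ge7$ gives $\bar m\ge4>\|m\|^2$. All cases are impossible.

\emph{Case $n=3$.} Suppose $15a+23d-6\bar m\le-1$. If $d=0$, then $a\ge1$ and $\|m\|^2=1$, so $15a-6\bar m\ge9$, a contradiction. Let $d\ge1$. Then $15a+23d=5\beta+3d>0$, and squaring $6\bar m\ge15a+23d+1$ gives $(15a+23d+1)^2\le252(3ad+2d^2+1)$, that is,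
\[
225a^2-66ad+25d^2+30a+46d-251\le0 .
\]
The discriminant in $d$ is $-18144a^2-9072a+27216$, which is negative for $a\ge2$. For $a=1$ the inequality reads $(5d-2)^2\le0$, which has no integer solution. For $a\le-1$ the left side is at least $195+66+25+46-251>0$. For $a=0$ we get $d\in\{1,2\}$. If $d=1$, then $\|m\|^2=3$ and $6\bar m\ge24$, so $\bar m\ge4>\|m\|^2$. If $d=2$, then $\|m\|^2=9$ and $6\bar m\ge47$, so $\bar m^2\ge64>63=7\|m\|^2$. All cases are impossible.
\end{proof}

\subsection{Coordinates adapted to $R$ and $f$}

For $\delta=(a;d;m)\in N_n$ define integers $\rho$ and $\phi$ by $\rho=-R\cdot\delta$ and $f\cdot\delta=\phi\,f^2/4$; thus $f\cdot\delta=9\phi$ for $n=2$ and $f\cdot\delta=\phi$ for $n=3$. Then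
\[
\delta=\tfrac\rho2R+\tfrac\phi4f+\delta',\qquad \delta'\perp R,f .
\]
By \eqref{eq:forms}, $\rho\equiv\phi\pmod2$ in both cases: both are congruent to $a$ for $n=2$ and to $a+d$ for $n=3$. We identify $\langle R,f\rangle^\perp$ with a subspace of a Euclidean space, scaled by $-2$. Let $\epsilon_i$ be the standard basis vectors and $\mathbf 1=\sum\epsilon_i$.

\emph{Case $n=2$.} By \eqref{eq:forms}, $\rho+2\phi=a$, which is also the coefficient of $\xi$ in $\frac\rho2R+\frac\phi4f$. So $\delta'=(0;k;m')$ with $k=d-\frac{3\rho}2-\frac{15\phi}4$ and $m_i'=m_i-\rho-\frac{9\phi}4$, and $R\cdot\delta'=0$ gives $\sum m_i'=3k$. Define $x\in\mathbb R^8$ by $x_i=m_i'-\frac k2$ for $i\le7$ and $x_8=\frac k2$. Then $\sum x_i=0$ and $|x|^2=\|m'\|^2-k^2=-\frac12\delta'^2$. Explicitly,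
\[
x_i=m_i-\tfrac d2-\tfrac\rho4-\tfrac{3\phi}8\ \ (i\le7),\qquad x_8=\tfrac d2-\tfrac{3\rho}4-\tfrac{15\phi}8 .
\]
Since $x_i-x_8=m_i-d+\frac{\rho+3\phi}2\in\mathbb Z$, we obtain:
\begin{equation}\label{eq:c2}
\text{the $x_i$ are congruent mod $1$},\qquad 8x_8\equiv2\rho+\phi+4d\pmod8 .
\end{equation}
The class $e$ has $(\rho,\phi,x)=(0,4,v)$ with $v=(3,1,0,0,0,0,-2,-2)$ and $|v|^2=18$. As $\sum v_i=0$, \eqref{eq:c2} gives $x\cdot v\in\mathbb Z$. From $\delta^2=-\frac{\rho^2}2+\frac{9\phi^2}4-2|x|^2$ we get
\begin{equation}\label{eq:r2}
\delta\cdot e=9\phi-2\,x\cdot v,\qquad |x|^2=1-\tfrac{\rho^2}4+\tfrac{9\phi^2}8\ \text{ for roots}.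
\end{equation}
If $x=\nu+c\mathbf 1$ with $\nu\in\mathbb Z^8$ and $c\in\mathbb R$, then $\sum\nu_i=-8c$, $|\nu|^2=|x|^2+8c^2$ and $x\cdot v=\nu\cdot v$.

\emph{Case $n=3$.} Write $\delta'=(k;d';m')$, so $k=a-\frac\rho2-\frac\phi4$ and $m_i'=m_i-\rho-\frac{3\phi}4$. The equations $9k+15d'=4\sum m_i'$ and $15k+23d'=6\sum m_i'$ give $d'=-3k$ and $\sum m_i'=-9k$. Define $x\in\mathbb R^9$ by $x_i=m_i'+k=m_i+a-\frac{3\rho}2-\phi$ for $i\le7$ and $x_8=x_9=k$. Then $\sum x_i=0$, $|x|^2=\|m'\|^2-9k^2=-\frac12\delta'^2$, and
\begin{equation}\label{eq:c3}
x_i\in\mathbb Z+\tfrac\rho2\ \ (i\le7),\qquad x_8=x_9\in\mathbb Z-\tfrac\rho2-\tfrac\phi4 .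
\end{equation}
The class $e=f-E_1+E_2$ has $(\rho,\phi,x)=(0,4,\epsilon_1-\epsilon_2)$. From $\delta^2=-\frac{\rho^2}2+\frac{\phi^2}4-2|x|^2$ we get
\begin{equation}\label{eq:r3}
\delta\cdot e=\phi-2(x_1-x_2),\quad x_1-x_2\in\mathbb Z,\qquad |x|^2=1-\tfrac{\rho^2}4+\tfrac{\phi^2}8\ \text{ for roots}.
\end{equation}
In both cases $\delta$ is determined by $(\rho,\phi,x)$.

\begin{lemma}\label{lem:R}
The roots orthogonal to $f$ are $\pm R$. The class $R$ is the class of a $(-2)$-curve, and $h^0(S,mR)=1$ for all $m\ge0$.
\end{lemma}

\begin{proof}
Let $\delta$ be a root with $\phi=0$. Then $\rho$ is even and $|x|^2=1-\rho^2/4$. If $\rho=\pm2$, then $x=0$ and $\delta=\pm R$. Let $\rho=0$, so $|x|^2=1$. An integral $x$ would be $\pm\epsilon_i$, contradicting $\sum x_i=0$. For $n=3$, $x$ is integral by \eqref{eq:c3}. For $n=2$, \eqref{eq:c2} shows that $x$ is integral or lies in $(\mathbb Z+\frac12)^8$, and in the second case $|x|^2\ge2$. So $\rho=0$ does not occur.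

The root $R$ is effective since $g\cdot R>0$. As $f$ is nef and $f\cdot R=0$, every component of a divisor in $|mR|$ lies in the negative definite space $f^\perp$, so it is a $(-2)$-curve, necessarily of class $R$. For $m=1$ this shows that $R$ is the class of a $(-2)$-curve, and for any $m$ that $m$ times this curve is the only member of $|mR|$.
\end{proof}

\subsection{The isotropic class $e$}

\begin{lemma}\label{lem:enef}
The class $e$ is nef.
\end{lemma}

\begin{proof}
We have $e\in\overline{\mathcal P}$ since $e^2=0$ and $e\cdot f>0$. Let $\delta$ be the class of a $(-2)$-curve with $e\cdot\delta<0$. Then $\phi\ge0$ by Lemma~\ref{lem:fnef}, and $\phi=0$ would give $\delta=R$ and $e\cdot\delta=0$. So $\phi\ge1$.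

\emph{Case $n=2$.} By \eqref{eq:r2} and Cauchy--Schwarz,
\[
x\cdot v>\tfrac{9\phi}2,\qquad (x\cdot v)^2\le18|x|^2=18-\tfrac{9\rho^2}2+\tfrac{81\phi^2}4 ,
\]
so $\rho^2<4$. If $\rho=0$, then $\phi\ge2$ is even and the integer $x\cdot v$ is at least $\frac{9\phi}2+1$; squaring gives $9\phi+1\le18$, a contradiction. If $\rho=\pm1$, then $\phi$ is odd and $x\cdot v\ge\frac{9\phi+1}2$; squaring gives $18\phi+1\le54$. So $\phi=1$, $|x|^2=\frac{15}8$ and $x\cdot v\ge5$. By \eqref{eq:c2}, $8x_8\equiv3\pmod4$, so $x=\nu+c\mathbf 1$ with $\nu\in\mathbb Z^8$ and $c\in\{-\frac18,\frac38\}$. For $c=-\frac18$ we get $\sum\nu_i=1$ and $|\nu|^2=2$, which have different parity. For $c=\frac38$ we get $\sum\nu_i=-3$ and $|\nu|^2=3$, so $\nu=-\epsilon_i-\epsilon_j-\epsilon_k$ with distinct indices, and $x\cdot v=-v_i-v_j-v_k\le2+2+0<5$.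

\emph{Case $n=3$.} By \eqref{eq:r3},
\[
x_1-x_2>\tfrac\phi2,\qquad (x_1-x_2)^2\le2|x|^2=2-\tfrac{\rho^2}2+\tfrac{\phi^2}4 ,
\]
so again $\rho^2<4$. If $\rho=0$, then $\phi\ge2$ is even and $x_1-x_2\ge\frac\phi2+1$, so $\phi+1\le2$, a contradiction. If $\rho=\pm1$, then $\phi$ is odd and $x_1-x_2\ge\frac{\phi+1}2$, so $\frac\phi2+\frac14\le\frac32$. Thus $\phi=1$ and $|x|^2=\frac78$. But $x_1,\dots,x_7\in\mathbb Z+\frac12$ by \eqref{eq:c3}, so $|x|^2\ge\frac74$.
\end{proof}

\begin{lemma}\label{lem:V}
The span $V$ of $e$, $R$ and the roots in $e^\perp$ has dimension at most $6$ for $n=2$ and at most $4$ for $n=3$.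
\end{lemma}

\begin{proof}
Let $\delta$ be a root in $e^\perp$. Adding $je$ to $\delta$ gives another root in $e^\perp$ and changes $\phi$ by $4j$. The relation $\delta\cdot e=0$ reads $9\phi=2x\cdot v$, resp.\ $\phi=2(x_1-x_2)$, so $\phi$ and $\rho$ are even, and modulo $e$ we may take $\phi\in\{0,2\}$. For $\phi=0$ we have $\delta=\pm R$ by Lemma~\ref{lem:R}. Let $\phi=2$. The Cauchy--Schwarz inequalities in the proof of Lemma~\ref{lem:enef} now give $\rho^2\le4$. It remains to count these roots.

\emph{Case $n=2$.} Here $x\cdot v=9$. If $\rho=\pm2$, then $|x|^2=\frac92$, equality holds in Cauchy--Schwarz, and $x=v/2=(\frac32,\frac12,0,\dots)$ violates \eqref{eq:c2}. If $\rho=0$, then $|x|^2=\frac{11}2$ and $8x_8\equiv2\pmod4$. So $x=\nu+c\mathbf 1$ with $c=\pm\frac14$, $\sum\nu_i=\mp2$, $|\nu|^2=6$ and $\nu\cdot v=9$; the vector $\nu$ determines $c$, hence $\delta$. If all entries of $\nu$ lie in $\{0,\pm1\}$, then $\nu\cdot v\le\sum|v_i|=8$. Otherwise $\nu=\pm(2\epsilon_i+\epsilon_j-\epsilon_k)$ with distinct indices. The equation $2v_i+v_j-v_k=9$ needs $v_i=3$ (otherwise the left side is at most $7$) and then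 $v_j-v_k=3$, so $i=1$, $j=2$, $k\in\{7,8\}$. The equation $-2v_i-v_j+v_k=9$ is the extreme case $4+2+3$, so $\{i,j\}=\{7,8\}$ and $k=1$. There are at most four such roots.

\emph{Case $n=3$.} Here $x_1-x_2=1$, $|x|^2=\frac32-\frac{\rho^2}4$, and $x_1,\dots,x_7$ are integers by \eqref{eq:c3}, so $|x|^2\ge1$. This excludes $\rho=\pm2$. If $\rho=0$, then $x_8=x_9\in\mathbb Z+\frac12$, so $\sum_{i\le7}x_i^2\le1$. Hence $(x_1,x_2)\in\{(1,0),(0,-1)\}$, $x_3=\dots=x_7=0$, and $\sum x_i=0$ determines $x_8=x_9$. There are at most two such roots.
\end{proof}

For $n=2$ any isotropic class with $(\rho,\phi)=(0,4)$ needs $|v|^2=18$. The more symmetric choice $v=3(\epsilon_1-\epsilon_2)$ would leave the twelve vectors $\nu=2\epsilon_1-\epsilon_2+\epsilon_k$ and $\nu=\epsilon_1-2\epsilon_2-\epsilon_k$ ($3\le k\le8$) in the last count, too many for this argument.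

\begin{proof}[Proof of Proposition~\ref{prop:lattice}]
Take an $N_n$-marked surface $S$. The class $e$ is nef, isotropic and orthogonal to $R$, and $\dim V\le6<8=\dim e^\perp$. Apply Lemma~\ref{lem:K3}.
\end{proof}

\section{Anticanonical pencils of marked K3 surfaces}\label{sec:pencil}

Let $\mathcal B_2$ be the variety of $7$-tuples $b=(p_1,\dots,p_7)$ of distinct points of $\mathbb P^1\times\mathbb P^2$, and let $W_b$ be the blowup in these points. Let $\mathcal B_3$ be the variety of tuples $b=(q_1,\dots,q_7,\ell)$ of distinct points $q_i\in\mathbb P^3$ and a line $\ell$ that avoids them, and let $W_b=\operatorname{Bl}_q\operatorname{Bl}_\ell\mathbb P^3$, with hyperplane class $L$ and exceptional divisors $E_i$, $E_\ell$. Both $\mathcal B_n$ are smooth and irreducible, and the $W_b$ form smooth projective families of rational threefolds, so $h^i(\mathcal O_{W_b})=0$ for $i>0$. We identify $\operatorname{Pic}W_b$ with $N_n$ as a group, in the same way for all $b$: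
\[
n=2:\ H_1\mapsto\xi,\ H_2\mapsto L,\ E_i\mapsto E_i;\qquad n=3:\ L\mapsto L,\ E_\ell\mapsto L-\xi,\ E_i\mapsto E_i .
\]
Then $-K_{W_b}=2H_1+3H_2-2\sum E_i$, resp.\ $-K_{W_b}=4L-E_\ell-2\sum E_i$, corresponds to $R$.

Anticanonical divisors are surfaces of bidegree $(2,3)$ singular at the $p_i$, resp.\ quartics containing $\ell$ and singular at the $q_i$. Each singular point imposes four linear conditions and the line imposes five, so
\begin{equation}\label{eq:count}
h^0(-K_{W_b})\ge30-28=2,\qquad\text{resp.}\qquad h^0(-K_{W_b})\ge35-5-28=2 .
\end{equation}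
We must show that for very general $b$ there is exactly a pencil, that its members are smooth, and that their Picard group is no larger than $N_n$. These properties are hard to see from equations. We therefore start from a marked K3 surface, realize it as an anticanonical divisor for one special $b$, and then deform.

\subsection{One special member}

We recall two facts on linear systems on a K3 surface. If $\xi$ is nef, primitive and isotropic, then $|\xi|$ is a base point free pencil. If $L$ is nef with $L^2>0$, then $h^0(L)=2+L^2/2$, and by Saint-Donat's theorem $|L|$ is base point free unless there is an isotropic class $F$ with $L\cdot F=1$; if moreover $L^2=4$, the morphism given by $|L|$ is birational onto its image unless there is an isotropic class $F$ with $L\cdot F=2$.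

\begin{lemma}\label{lem:nodal}
Let $S$ be $N_n$-marked, $Z$ a smooth projective threefold, and $\psi\colon S\to Z$ a morphism that is birational onto a surface $\bar D\in|-K_Z|$ and such that $g$ is the pullback of an ample class. Then $\bar D$ is normal, its singularities are seven ordinary double points $\psi(E_i)$, and $\psi$ is an isomorphism outside the $E_i$. The strict transform of $\bar D$ in the blowup of $Z$ in these points is isomorphic to $S$, and the $i$-th exceptional divisor restricts to $E_i$.
\end{lemma}

\begin{proof}
The curves contracted by $\psi$ are those orthogonal to $g$, that is, the disjoint curves $E_i$ (Lemma~\ref{lem:marked}(b)). Let $\nu\colon\bar D^\nu\to\bar D$ be the normalization. The induced birational map $S\to\bar D^\nu$ has connected fibers, so it contracts the $E_i$ to seven distinct points and is an isomorphism elsewhere; a normal point resolved by one $(-2)$-curve is an ordinary double point. The sheaf $\omega_{\bar D^\nu}$ is reflexive and trivial outside these points, hence trivial, and $\omega_{\bar D}\cong\mathcal O_{\bar D}$ by adjunction. Duality for the finite map $\nu$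 identifies $\nu_*\omega_{\bar D^\nu}$ with $\mathcal Hom(\nu_*\mathcal O_{\bar D^\nu},\omega_{\bar D})\cong\mathcal Hom(\nu_*\mathcal O_{\bar D^\nu},\mathcal O_{\bar D})$, which is the conductor ideal. So the conductor, as an ideal of $\mathcal O_{\bar D^\nu}$, is isomorphic to $\mathcal O_{\bar D^\nu}$. It is generated by a global function, a nonzero constant, so it is the unit ideal and $\nu$ is an isomorphism. Finally, an ordinary double point in a smooth threefold is analytically $y_1^2+y_2^2+y_3^2=0$. Blowing up the point resolves it, and the exceptional plane cuts the strict transform in a reduced smooth conic. This resolution is the minimal one, so it is $S$.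
\end{proof}

\begin{lemma}\label{lem:special}
For $n=2,3$ there are $b_0\in\mathcal B_n$ and a smooth surface $D\in|-K_{W_{b_0}}|$ such that $h^0(-K_{W_{b_0}})=2$, the surface $D$ is an $N_n$-marked K3 surface, and restriction $\operatorname{Pic}W_{b_0}\to\operatorname{Pic}D=N_n$ is the identification fixed above.
\end{lemma}

\begin{proof}
Let $S$ be $N_n$-marked.

\emph{Case $n=2$.} The classes $\xi$ and $L$ lie in $\overline{\mathcal P}$, since $\xi^2=0$, $L^2=2$, $g\cdot\xi=3$, $g\cdot L=5$, and they are orthogonal to the $E_i$. Any other $(-2)$-curve $\delta=(a;d;m)$ has $\beta=g\cdot\delta>0$, so $\xi\cdot\delta=3d\ge0$ by Lemma~\ref{lem:gperp}. If $L\cdot\delta=3a+2d=\beta-3d$ were negative, then $d\ge1$ and \eqref{eq:norm} would give $\|m\|^2\le d(3d-1)-4d^2+1<0$. So $\xi$ and $L$ are nef, and $|\xi|$ is a base point free pencil. An isotropic class $(a;d;m)$ with $L$-degree $3a+2d=1$ has $\|m\|^2=3ad+d^2=d(1-d)$, so $d\in\{0,1\}$ and $3a=\pm1$, which is impossible. Hence $|L|$ is base point free with $h^0(L)=3$.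

The two systems define $\psi\colon S\to\mathbb P^1\times\mathbb P^2$ with $\psi^*\mathcal O(1,1)=g$. Since $g^2>0$, the image is a surface, and $\psi_*[S]$ has bidegree $(L^2,\xi\cdot L)=(2,3)$. The degree of $\psi$ onto its image divides $2$ and $3$, so $\psi$ is birational onto a member of $|\mathcal O(2,3)|=|-K_{\mathbb P^1\times\mathbb P^2}|$. Let $b_0$ be the tuple of nodes given by Lemma~\ref{lem:nodal}, and $D\cong S$ the strict transform; its class is $2H_1+3H_2-2\sum E_i$.

\emph{Case $n=3$.} Here $L=g$ is nef and $L^2=4$. An isotropic class $(a;d;m)$ of $L$-degree $c=3a+4d$ has $\|m\|^2=3ad+2d^2=d(c-2d)$. For $c=1$ this forces $d=0$ and $3a=1$; for $c=2$ it forces $d\in\{0,1\}$ and $3a=\pm2$. Neither is possible, so $|L|$ maps $S$ birationally onto a quartic $\bar D\subset\mathbb P^3$, which has seven nodes $q_i$ by Lemma~\ref{lem:nodal}. The class $L-\xi$ has square $-2$ and $L$-degree $1$, so it is effective, and a member has the form $C+\sum n_iE_i$ with $C$ irreducible, $L\cdot C=1$ and $n_i\ge0$. Since $L-\xi$ is orthogonal to the $E_i$, we get $C^2=-2-2\sum n_i^2$, and $C^2\ge-2$ gives $C=L-\xi$. So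 $C$ is a $(-2)$-curve disjoint from the $E_i$, and it maps isomorphically onto a line $\ell\subset\bar D$ avoiding the nodes. Put $b_0=(q,\ell)$. As $\bar D$ is smooth along $\ell$, blowing up $\ell$ does not change it, its strict transform $D\cong S$ has class $4L-E_\ell-2\sum E_i$, and $E_\ell|_D=C=L-\xi$.

In both cases the sequence $0\to\mathcal O\to\mathcal O(-K_{W_{b_0}})\to\mathcal O_D(R)\to0$, together with $h^1(\mathcal O_{W_{b_0}})=0$ and $h^0(D,R)=1$ (Lemma~\ref{lem:R}), gives $h^0(-K_{W_{b_0}})=2$.
\end{proof}

\subsection{Very general members}

\begin{proposition}\label{prop:pencil}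
For very general $b\in\mathcal B_n$, the system $|-K_{W_b}|$ is a pencil $\{D_t\}_{t\in\mathbb P^1}$, and there is a subset $T\subset\mathbb P^1$ with countable complement such that for $t\in T$ the divisor $D_t$ is a smooth K3 surface and restriction $r\colon N_n=\operatorname{Pic}W_b\to\operatorname{Pic}D_t$ is an isometry that makes $D_t$ an $N_n$-marked surface.
\end{proposition}

\begin{proof}
\emph{The family of smooth members.} By \eqref{eq:count}, Lemma~\ref{lem:special} and semicontinuity, $h^0(-K_{W_b})=2$ on an open set $U\ni b_0$. By Grauert's theorem the pairs $u=(b,D_u)$ with $b\in U$ and $D_u\in|-K_{W_b}|$ form a $\mathbb P^1$-bundle $I\to U$, which is smooth and irreducible. Let $I^\circ\subset I$ be the open set of pairs with $D_u$ smooth; it contains the pair $u_0$ of Lemma~\ref{lem:special}. Let $\mathcal D\to I^\circ$ be the universal family, which is smooth and projective. For $u\in I^\circ$ adjunction gives $\omega_{D_u}\cong\mathcal O$. In the sequence $0\to\mathcal O(K_{W_b})\to\mathcal O\to\mathcal O_{D_u}\to0$ we have $h^1(K_{W_b})=h^2(K_{W_b})=0$ by Serre duality, so $h^0(\mathcal O_{D_u})=1$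 and $h^1(\mathcal O_{D_u})=0$. Thus $D_u$ is a K3 surface. The numbers $w\cdot w'\cdot(-K_{W_b})$ do not depend on $b$, and at $b_0$ they give the form of $N_n$. So restriction $r_u\colon N_n\to\operatorname{Pic}D_u$ is an isometric embedding, bijective for $u=u_0$.

\emph{The set $J=\{u\in I^\circ:r_u\text{ is not surjective}\}$ is a countable union of proper closed subsets.} Let $h\in N_n$ be a class that is ample on all $W_b$, $b\in U$: a large multiple of an ample class from $\mathbb P^1\times\mathbb P^2$ or $\mathbb P^3$, minus suitable positive multiples of the exceptional divisors. If $M\in\operatorname{Pic}D_u$ is not in the image of $r_u$, then $M+jr_u(h)$ is effective for $j\gg0$ and is not in the image either. So $u\in J$ if and only if $D_u$ carries an effective divisor whose class is not in the image of $r_u$.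

The relative Hilbert scheme of $\mathcal D\to I^\circ$ is a countable disjoint union of schemes projective over $I^\circ$, and the scheme $\operatorname{Div}$ of relative effective Cartier divisors is open in it. It is also closed. Indeed, take a discrete valuation ring $O$ and a flat family of subschemes of $\mathcal D_O$ whose generic fiber is a divisor. The scheme $\mathcal D_O$ is smooth over $O$, hence regular. So the closure of the generic divisor is a Cartier divisor that does not contain the special fiber; it is flat over $O$ and cuts out a Cartier divisor on the special fiber. By uniqueness of flat limits it is the given family. Hence $\operatorname{Div}$ has countably many connected components, each projective over $I^\circ$. The first Chern class of the universal divisor is a section of the pullback to $\operatorname{Div}$ of the local system with fibers $H^2(D_u,\mathbb Z)$, and the images of the $r_u$ form a local subsystem. So the condition that the class lies in the image of $r_u$ is constant on each connected component. Then $J$ is the union of the images of the components on which it fails. These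 images are closed, and they are proper because they do not contain $u_0$.

\emph{Passage to $b$.} If $Y\subsetneq I$ is closed, the set of $b\in U$ whose whole fiber $\mathbb P^1$ lies in $Y$ is closed, by semicontinuity of fiber dimension for the proper map $Y\to U$, and it is not all of $U$. Apply this to $I\setminus I^\circ$ and to the closures in $I$ of the countably many closed sets that make up $J$. For very general $b$ each of them meets the fiber over $b$ in a finite set; let $T$ be the complement of the union of these finite sets. For $t\in T$ the map $r$ is an isometry, $r(g)$ is the restriction of the nef class $H_1+H_2$, resp.\ $L$, and $E_i|_{D_t}$ is effective.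
\end{proof}

This is the only place where the position of $b$ must be very general rather than general. The surjectivity of $r$ is what makes Proposition~\ref{prop:lattice} applicable, and Lemma~\ref{lem:marked}(c) makes the cones independent of $t\in T$.

\subsection{From the members of the pencil to the threefold}

Fix a very general $b$, and write $W=W_b$. Let $\gamma_0,\gamma_1$ be a basis of $H^0(W,-K_W)$ and let $B=\{\gamma_0=\gamma_1=0\}$ be the base scheme of the pencil. For $t\in T$ and $t'\ne t$ we have $B=D_t\cap D_{t'}\in|\mathcal O_{D_t}(R)|$. By Lemma~\ref{lem:R}, $B$ is, as a scheme, a smooth rational curve: the $(-2)$-curve of class $R$ on each $D_t$, $t\in T$.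

Let $\tau\colon\hat W\to W$ be the blowup of $B$, with exceptional divisor $\mathcal E$. The ideal of $B$ is generated by $\gamma_0,\gamma_1$, so the induced sections $\hat\gamma_0,\hat\gamma_1$ of $-\tau^*K_W-\mathcal E$ have no common zero. They define a morphism
\[
\pi\colon\hat W\to\mathbb P^1,\qquad \pi^*\mathcal O(1)=-\tau^*K_W-\mathcal E,
\]
which is flat because $\hat W$ is integral. The fiber over $t$ is the divisor $\tau^*D_t-\mathcal E$. For $t\in T$ this is the strict transform of $D_t$; it is isomorphic to $D_t$, because $B$ is a Cartier divisor on $D_t$, and $\mathcal E$ restricts to $B$ on it.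

\begin{lemma}\label{lem:transfer}
Let $w\in\operatorname{Pic}W$.
\begin{enumerate}
\item[(a)] If $w$ is effective, then $r(w)\in\operatorname{Eff}(N_n)$.
\item[(b)] If $r(w)\in\operatorname{Nef}(N_n)$, then $H^0(\hat W,\tau^*w+\pi^*\mathcal O(j))\ne0$ for $j\gg0$; in particular $w-jK_W$ is effective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G$ be an effective divisor of class $w$. Since $T$ is infinite, there is $t\in T$ such that $D_t$ is not a component of $G$, and $G|_{D_t}$ is effective.

(b) The sheaf $\pi_*\tau^*w$ is torsion free, hence locally free, and over a dense open subset of $\mathbb P^1$ its rank equals $h^0(\pi^{-1}(t),\tau^*w)$. This open set meets $T$, and for $t\in T$ the class $r(w)$ is nef on $D_t$, so $h^0(D_t,r(w))>0$ by (K3). A nonzero bundle on $\mathbb P^1$ has sections after a large twist. Multiplying such a section by the equation of $j\mathcal E$ gives a nonzero element of $H^0(\hat W,\tau^*(w-jK_W))=H^0(W,w-jK_W)$.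
\end{proof}

\begin{proposition}\label{prop:EffW}
For very general $b\in\mathcal B_n$ the cone $\operatorname{Eff}(W_b)$ is not polyhedral.
\end{proposition}

\begin{proof}
Let $K=r(\operatorname{Eff}W)+\mathbb RR$. By Lemma~\ref{lem:transfer}(a), $K\subset\operatorname{Eff}(N_n)+\mathbb RR$. A rational nef class has a positive multiple of the form $r(w)$ with $w\in\operatorname{Pic}W$, and $r(w)=r(w-jK_W)-jR\in K$ by Lemma~\ref{lem:transfer}(b). If $\operatorname{Eff}(W)$ were polyhedral, so would be $K$, contradicting Proposition~\ref{prop:lattice}.
\end{proof}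

\section{Blowups of $\mathbb P^1\times\mathbb P^2$}\label{sec:n2}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For $n=2$ we have $W_b=X_{1,2,7}$, so $\operatorname{Eff}(X_{1,2,7})$ is not polyhedral by Proposition~\ref{prop:EffW}. Let $s\ge8$. Seven of $s$ very general points are very general, and contracting $E_8,\dots,E_s$ gives a morphism $X_{1,2,s}\to X_{1,2,7}$. Pushforward of divisors is a linear map that sends $\operatorname{Eff}(X_{1,2,s})$ into $\operatorname{Eff}(X_{1,2,7})$, and onto it, because every effective divisor is the pushforward of its pullback. So $\operatorname{Eff}(X_{1,2,s})$ is not polyhedral.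

Let $X=X_{1,2,7}$ and $t\in T$. The sequences $0\to\mathcal O(-(m-1)K_X)\to\mathcal O(-mK_X)\to\mathcal O_{D_t}(mR)\to0$ and $h^0(D_t,mR)=1$ give $h^0(-mK_X)\le m+1$ by induction on $m$. The monomials $\gamma_0^i\gamma_1^{m-i}$ are linearly independent, because a nonzero binary form splits into linear factors and each factor is a nonzero section. So $h^0(-mK_X)=m+1$. This grows linearly, whereas for a big class on a threefold it grows like $m^3$.
\end{proof}

In particular $X_{1,2,7}$ and $X_{1,2,8}$ are not Mori dream spaces.

\begin{remark}
The number seven enters through the sign of $R^2=(-K_X)^3=54-8s$. For $s=6$ the restriction $R$ of $-K_X$ to a smooth anticanonical surface $D$ has square $6$. Every class plus a large multiple of $R$ then lies in the positive cone, so $\operatorname{Eff}(D)+\mathbb RR$ is the whole space, as for the ample $R$ in Example~\ref{ex:round}.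
\end{remark}

\section{The blowup of $\mathbb P^1\times\mathbb P^3$ in seven points}\label{sec:n3}

Let $X=X_{1,3,7}$, with points $p_i=(z_i,q_i)$.

\subsection{The divisor $P$}

Since $h^0(\mathbb P^1\times\mathbb P^3,\mathcal O(1,1))=8$, seven general points lie on a unique divisor $\bar P=\{x_0\lambda_0+x_1\lambda_1=0\}$, where $x_0,x_1$ are coordinates on $\mathbb P^1$ and $\lambda_0,\lambda_1$ are linear forms on $\mathbb P^3$. Consider the incidence variety of pairs $(\bar P,p)$ with all $p_i\in\bar P$; the space of tuples $p$ has dimension $28$. If $\lambda_0,\lambda_1$ are dependent, $\bar P$ moves in a family of dimension $1+3$, so these pairs form a locus of dimension at most $4+21<28$. If they are independent, let $\ell=\{\lambda_0=\lambda_1=0\}$; the pairs with some $q_i\in\ell$ have $p_i\in\mathbb P^1\times\ell$ and form a locus of dimension at most $7+18+2<28$. So for general $p$ the forms are independent and no $q_i$ lies on $\ell$.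

Let $\mathcal A$ be the variety of tuples $([\lambda_0:\lambda_1],q_1,\dots,q_7)$ with $\lambda_0,\lambda_1$ independent and $q_i\notin\ell$ distinct. It is irreducible of dimension $7+21=28$ and maps onto $\mathcal B_3$. The condition $p_i\in\bar P$ determines $z_i=[\lambda_1(q_i):-\lambda_0(q_i)]$, so $\mathcal A$ maps to $(\mathbb P^1\times\mathbb P^3)^7$, and a general $p$ has exactly one preimage. A proper closed subset of $\mathcal B_3$ pulls back to a proper closed subset of $\mathcal A$, which has dimension less than $28$ and therefore non-dense image. Hence for very general $p$ the tuple $b=(q,\ell)\in\mathcal B_3$ is very general.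

The second projection identifies $\bar P$ with $\operatorname{Bl}_\ell\mathbb P^3$, and the first projection becomes the pencil of planes through $\ell$. As $\bar P$ is smooth, its strict transform $P$ is the unique member of $|H_1+H_2-\sum E_i|$, and $P=W_b$. Restriction $\operatorname{Pic}X\to\operatorname{Pic}P$ is the isomorphism $H_1\mapsto L-E_\ell$, $H_2\mapsto L$, $E_i\mapsto E_i$. Put
\[
A=2H_2-\sum E_i .
\]
Then $-K_X=2H_1+4H_2-3\sum E_i=2P+A$, and adjunction gives $-K_P=(P+A)|_P$. Let $D_t\subset P$, $T$ and $B$ be as in Section~\ref{sec:pencil}, and let $r\colon\operatorname{Pic}X\to N_3$ now denote restriction from $X$ to $D_t$, $t\in T$. It is the isomorphism $H_1\mapsto\xi$, $H_2\mapsto L$, $E_i\mapsto E_i$. We have $r(A)=(0;2;1^7)$, and with \eqref{eq:square} and \eqref{eq:forms},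
\begin{equation}\label{eq:A}
r(P+A)=R,\quad r(P)=R-r(A),\quad f=R+r(A),\quad r(A)^2=16-14=2,\quad f\cdot r(A)=46-42=4 .
\end{equation}

Proposition~\ref{prop:EffW} shows that $\operatorname{Eff}(P)$ is not polyhedral, but two difficulties separate this from a statement about $X$. First, $\operatorname{Eff}(X)$ is the wrong cone: $f\ge0$ on $\operatorname{Eff}(N_3)+\mathbb RR$, while $f\cdot r(P)=-4$, so $r(\operatorname{Eff}X)$ violates the upper bound in Proposition~\ref{prop:lattice}. We therefore discard $P$ and consider only the other prime divisors. Second, we then need divisors on $X$ that do not contain $P$ and have prescribed restriction class; this is an extension problem from $P$ to $X$.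

\subsection{The cone of prime divisors other than $P$}

Let $\sigma\in H^0(X,P)$ be the equation of $P$ and let $C_P\subset\operatorname{Pic}(X)_{\mathbb R}$ be the cone generated by the classes of the prime divisors $G\ne P$. It contains the class of every effective divisor that does not contain $P$.

\begin{lemma}\label{lem:CP}
If $X$ is a Mori dream space, then $C_P$ is polyhedral.
\end{lemma}

\begin{proof}
Take finitely many homogeneous generators of $\operatorname{Cox}(X)$. Dividing each by the highest power of $\sigma$ that divides it, discarding constants and adding $\sigma$, we obtain generators $\sigma,\chi_1,\dots,\chi_N$ with no $\chi_i$ vanishing on $P$. Then $\deg\chi_i\in C_P$. The equation of a prime divisor $G\ne P$ is a linear combination of monomials of degree $[G]$ in the generators. It is not divisible by $\sigma$, so one of these monomials does not involve $\sigma$, and $[G]$ is a nonnegative combination of the $\deg\chi_i$. Hence the $\deg\chi_i$ generate $C_P$.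
\end{proof}

\subsection{Quadrics through the seven points}

By \eqref{eq:A}, the normal bundle of $P$ restricts to $R-r(A)$ on $D_t$, so its negativity is governed by $A$, the class of quadrics through $q_1,\dots,q_7$. Let $Y=\operatorname{Bl}_q\mathbb P^3$ and $A_Y=2L-\sum E_i$.

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] $h^0(Y,A_Y)=3$, and $mA_Y$ is base point free for some $m\ge1$.
\item[(b)] Sections of $jA_Y-i\sum E_k$ on $Y$ induce sections of $jA-i\sum E_k$ on $X$, injectively, for all integers $i,j$. For $m$ as in (a) and each point $x\in P$, some section of $mA$ induced from $Y$ does not vanish at $x$. The class $r(A)$ is nef and big.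
\item[(c)] The basis $\gamma_0,\gamma_1$ of $H^0(P,-K_P)$ lifts to sections of $P+A$ on $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show that $h^0(A_Y)=3$ and that $\operatorname{Bs}|A_Y|$ is finite for general $q$. Since $h^0(A_Y)\ge10-7=3$ always, the first condition is open by semicontinuity, and where it holds the second is open by semicontinuity of fiber dimension. So one example suffices. Let $q_1,\dots,q_8$ be the transversal intersection of three general quadrics. By the Cayley--Bacharach theorem a quadric through $q_1,\dots,q_7$ contains $q_8$, and the quadrics through all eight points are the combinations of the three given ones; so $h^0(A_Y)=3$. Outside the $E_i$ the only base point is $q_8$. On $E_i\cong\mathbb P^2$ the three quadrics cut out the lines given by their tangent planes at $q_i$, and these have no common point by transversality. Now the Zariski--Fujita theorem \cite[Rem.~2.1.32]{Laz} says that a line bundle whose restriction to its base locus is ample has a base point free multiple. It applies when the base locus is finite.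

(b) Let $\Gamma_i\subset X$ be the strict transform of $\mathbb P^1\times\{q_i\}$. Take local coordinates $(z,y_1,y_2,y_3)$ at $p_i$ with $q_i=\{y=0\}$. In the chart $y_k=zy_k'$ of the blowup, the ideal $(y_1,y_2,y_3)$ becomes $z\cdot(y_1',y_2',y_3')$, the product of the ideals of $E_i$ and $\Gamma_i$; in the other charts it is the ideal of $E_i$. So on $X^\circ=X\setminus\bigcup\Gamma_i$ the ideal of $q_i$ pulls back to $\mathcal O(-E_i)$, and the projection to $\mathbb P^3$ lifts to a dominant morphism $\varpi\colon X^\circ\to Y$ with $\varpi^*L=H_2$ and $\varpi^*E_i=E_i$. Pulled back sections extend over the $\Gamma_i$, which have codimension $3$. Next, $P\cdot\Gamma_i=(H_1-E_i)\cdot\Gamma_i=1-1=0$, and $\Gamma_i\not\subset P$ because $q_i\notin\ell$. Hence $P\subset X^\circ$, and $mA$ is generated along $P$ by pulled back sections. In particular $r(A)$ is nef, and it is big since $r(A)^2=2$.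

(c) In the sequence $0\to\mathcal O(A)\to\mathcal O(2H_2)\to\bigoplus\mathcal O_{E_i}\to0$ the map on global sections evaluates quadrics at the $q_i$. Its kernel has dimension $3$ by (a), so it is onto. As $H^1(X,2H_2)=H^1(\mathbb P^1\times\mathbb P^3,\mathcal O(0,2))=0$, we get $H^1(X,A)=0$. The claim follows from $0\to\mathcal O(A)\to\mathcal O(P+A)\to\mathcal O_P(-K_P)\to0$.
\end{proof}

From now on $m$ is fixed as in (a), and $\gamma_0,\gamma_1\in H^0(X,P+A)$ denote the lifts. Then $B=\{\sigma=\gamma_0=\gamma_1=0\}$ as a subscheme of $X$.

\subsection{Extending sections from $P$ to $X$}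

\begin{proposition}\label{prop:extend}
Let $w\in\operatorname{Pic}X$ with $r(w)\in\operatorname{Nef}(N_3)$. For $j\gg0$ the class $w+jm(P+A)$ has a section that does not vanish identically on $P$.
\end{proposition}

The obstruction to extending a section from $P$ lies in an $H^1$ on the fourfold, which we cannot compute directly. On the infinitesimal neighborhoods of a single surface $D_t$, however, it vanishes: after blowing up $B$, the conormal bundle of $D_t$ is $\mathcal O(r(A))\oplus\mathcal O$, and $r(A)$ is nef and big. The theorem on formal functions turns such a vanishing into a statement about a direct image, provided that $D_t$ is a whole fiber of a proper morphism. Steps 2 and 3 construct this morphism.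

\begin{proof}
\emph{Step 1: blowing up $B$.} Let $\tau\colon\hat X\to X$ be the blowup of $B$, with exceptional divisor $\mathcal E$. The strict transform $\hat P=\tau^*P-\mathcal E$ is the blowup of $P$ in $B$, that is, the threefold $\hat W$ of Section~\ref{sec:pencil}, with its fibration $\pi\colon\hat P\to\mathbb P^1$. Put $\hat G=\tau^*(P+A)-\mathcal E$. The $\gamma_i$ induce sections $\hat\gamma_i$ of $\hat G$, whose restrictions to $\hat P$ have no common zero and define $\pi$. Fix $t\in T$, view $D_t$ as the fiber $\pi^{-1}(t)$, and let $\hat\gamma_t$ be the combination of $\hat\gamma_0,\hat\gamma_1$ with $D_t=\hat P\cap\{\hat\gamma_t=0\}$. Since $\mathcal E|_{D_t}=R$, \eqref{eq:A} gives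
\begin{equation}\label{eq:normal}
\hat P|_{D_t}=r(P)-R=-r(A),\qquad \hat G|_{D_t}=R-R=0 .
\end{equation}

\emph{Step 2: a morphism.} The sections $\hat\gamma_i$ separate the fibers of $\pi$; we add sections that control the direction transverse to $\hat P$. For a section $\alpha$ of $mA$ induced from $Y$, the section $\sigma^m\alpha$ of $m(P+A)$ vanishes to order at least $m$ along $B$, and it induces a section of $m\hat G$ with divisor $m\hat P+\tau^*\operatorname{div}(\alpha)$. Let $\Lambda\subset H^0(\hat X,m\hat G)$ be spanned by these sections and by the monomials $\hat\gamma_0^i\hat\gamma_1^{m-i}$. By Step 1 the base locus of $\Lambda$ is disjoint from $\hat P$. Let $\mu\colon\tilde X\to\hat X$ be a resolution of the base ideal, with $\tilde X$ smooth and projective and $\mu$ an isomorphism outside the base locus. We regard $\hat P$ as a divisor on $\tilde X$. Let $\Theta\ge0$ be the fixed divisor, which is disjoint from $\hat P$. Then $\Lambda$ generates $M=\mu^*(m\hat G)-\Theta$ and defines $\Phi\colon\tilde X\to\mathbb P^N$. Let $\psi\colon\tilde X\to\mathcal V$ be the Stein factorization: $\mathcal V$ is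 finite over $\mathbb P^N$, the fibers of $\psi$ are the connected components of the fibers of $\Phi$, and $M=\psi^*\mathcal O_{\mathcal V}(1)$ with $\mathcal O_{\mathcal V}(1)$ ample. On $\hat P$ the sections coming from $\sigma^m\alpha$ vanish, so $\Phi|_{\hat P}$ is $\pi$ followed by a Veronese embedding, and $M|_{\hat P}=\pi^*\mathcal O(m)$.

\emph{Step 3: $D_t$ is a fiber of $\psi$, as a set.} Let $F=\Phi^{-1}(\Phi(D_t))$. By Step 2, $F\cap\hat P=D_t$. Each section of $M$ coming from some $\sigma^m\alpha$ is the pullback of a linear form that vanishes at the point $\Phi(D_t)$, so it vanishes on $F$. Let $x\in D_t$. By Lemma~\ref{lem:A}(b) there is $\alpha$ that does not vanish at the image of $x$ in $P$, and near $x$ the divisor of the corresponding section of $M$ is $m\hat P$. So near $x$ the set $F$ is contained in $\hat P$, hence in $D_t$. Thus $D_t$ is open and closed in $F$, and it is connected; so $D_t=\psi^{-1}(o)$ for a point $o\in\mathcal V$.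

\emph{Step 4: vanishing.} Let $\tilde w=\mu^*\tau^*w$ and $\mathcal L=\mathcal O(\tilde w-\hat P)$. We claim that $(R^1\psi_*\mathcal L)_o=0$. Let $\mathcal I$ be the ideal of $D_t$ in $\tilde X$. Since $D_t$ is the complete intersection of $\hat P$ and $\{\hat\gamma_t=0\}$ near $\hat P$, \eqref{eq:normal} gives $\mathcal I/\mathcal I^2\cong\mathcal O(r(A))\oplus\mathcal O$ and $\mathcal I^k/\mathcal I^{k+1}\cong\operatorname{Sym}^k(\mathcal I/\mathcal I^2)$. As $\mathcal L|_{D_t}=r(w)+r(A)$,
\[
\mathcal L\otimes\mathcal I^k/\mathcal I^{k+1}\cong\bigoplus_{i=0}^k\mathcal O_{D_t}\big(r(w)+(i+1)r(A)\big).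
\]
Each summand is nef and big on a K3 surface, so it has no $H^1$ by Kawamata--Viehweg vanishing; here we use that $r(w)$ is nef. By induction on $k$, $H^1(\mathcal L/\mathcal I^k\mathcal L)=0$ for all $k$. Let $\mathfrak m$ be the maximal ideal of $o$. The theorem on formal functions identifies the completion of $(R^1\psi_*\mathcal L)_o$ with $\varprojlim H^1(\mathcal L/\mathfrak m^k\mathcal L)$. By Step 3, $\mathcal I$ is the radical of $\mathfrak m\mathcal O_{\tilde X}$, so $\mathcal I^c\subset\mathfrak m\mathcal O_{\tilde X}\subset\mathcal I$ for some $c$. The transition map $H^1(\mathcal L/\mathfrak m^{ck}\mathcal L)\to H^1(\mathcal L/\mathfrak m^k\mathcal L)$ then factors through $H^1(\mathcal L/\mathcal I^{ck}\mathcal L)=0$. So the limit is zero, and a finitely generated module with zero completion is zero.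

\emph{Step 5: conclusion.} Let $\mathcal Q=\psi_*(\tilde w|_{\hat P})$. By Lemma~\ref{lem:transfer}(b), for large $j$ the space $H^0(\mathcal V,\mathcal Q(j))=H^0(\hat P,\tilde w|_{\hat P}+\pi^*\mathcal O(jm))$ contains a nonzero section. Its germ at $o$ is nonzero, because $\hat P$ is integral and $o\in\psi(\hat P)$; so $\mathcal Q_o\ne0$. By Step 4 and the sequence $0\to\mathcal L\to\mathcal O(\tilde w)\to\mathcal O_{\hat P}(\tilde w)\to0$, the map $\psi_*\mathcal O(\tilde w)\to\mathcal Q$ is surjective at $o$. So its image $\mathcal F$ is nonzero; let $\mathcal K$ be its kernel. By Serre's theorems, for $j\gg0$ the sheaf $\mathcal F(j)$ is globally generated and $H^1(\mathcal V,\mathcal K(j))=0$. A nonzero section of $\mathcal F(j)$ therefore lifts to a section of $\tilde w+jM$ on $\tilde X$ whose restriction to $\hat P$ is nonzero. Multiplying it by the equation of $j\Theta$ gives a section of $\tau^*w+jm\hat G$ on $\hat X$, and multiplying by the equation of $jm\mathcal E$ gives a section of $\tau^*(w+jm(P+A))$. Neither $\Theta$ nor $\mathcal E$ contains $\hat P$, so the resulting section on $X$ does not vanish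 identically on $P$.
\end{proof}

\begin{proposition}\label{prop:CP}
The cone $C_P$ is not polyhedral, and $X_{1,3,7}$ is not a Mori dream space.
\end{proposition}

\begin{proof}
Let $K=r(C_P)+\mathbb RR$. If $G\ne P$ is a prime divisor, then $G|_P$ is effective, and $r(G)\in\operatorname{Eff}(N_3)$ by Lemma~\ref{lem:transfer}(a). So $K\subset\operatorname{Eff}(N_3)+\mathbb RR$. A rational nef class has a positive multiple $r(w)$ with $w\in\operatorname{Pic}X$. By Proposition~\ref{prop:extend}, $w+jm(P+A)\in C_P$ for large $j$, so $r(w)\in r(C_P)-jmR\subset K$. By Proposition~\ref{prop:lattice}, $K$ is not polyhedral, hence $C_P$ is not, and Lemma~\ref{lem:CP} gives the second claim.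
\end{proof}

With Section~\ref{sec:n2} and BCHM, this proves Theorem~\ref{thm:A} over $\mathbb C$.

\subsection{The anticanonical class}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
\emph{The coefficient of $P$.} It suffices to take $G\in|-jK_X|=|j(2P+A)|$ with $j\ge1$ and to show that the multiplicity $k$ of $P$ in $G$ is at least $j$. The divisor $G-kP$ is effective and does not contain $P$, so it restricts to an effective divisor on $P$, and Lemma~\ref{lem:transfer}(a) gives
\[
(2j-k)\big(R-r(A)\big)+j\,r(A)\in\operatorname{Eff}(N_3).
\]
Intersect with the nef class $f$. By $f\cdot R=0$ and $f\cdot r(A)=4$ we get $4(k-j)\ge0$.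

\emph{Sharpness.} The divisor $P+\{\gamma_0=0\}$ lies in $|-K_X|$ and contains $P$ with coefficient exactly $1$, because $\gamma_0|_P\ne0$.

\emph{Bigness.} The class $A_Y$ is nef by Lemma~\ref{lem:A}(a) and $A_Y^3=8-7=1$, so it is big, and $jA_Y-\sum E_i$ is effective for large $j$ (Kodaira's lemma). By Lemma~\ref{lem:A}(b), $jA-\sum E_i$ is effective on $X$. Then $P+jA=(H_1+H_2)+(jA-\sum E_i)$ is the sum of a big and an effective class, hence big, and so is $-K_X=\frac1j(P+jA)+(2-\frac1j)P$.

The last assertion is part of Proposition~\ref{prop:CP}.
\end{proof}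

\begin{remark}\label{rem:second}
Suppose that $(X,\Delta)$ is klt with $\Delta\ge0$ and $-(K_X+\Delta)$ ample. Choose an effective $\mathbb Q$-divisor $H\sim_{\mathbb Q}-(K_X+\Delta)$ that does not contain $P$. Then $\Delta+H\sim_{\mathbb Q}-K_X$ contains $P$ with coefficient smaller than $1$, which contradicts Theorem~\ref{thm:B}(3). This argument uses Lemma~\ref{lem:fnef} and Proposition~\ref{prop:pencil}, but neither the class $e$ nor Proposition~\ref{prop:extend}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
For $s\le6$ the variety is log Fano, hence a Mori dream space, by the known result (a) of Section~\ref{sec:intro}. For $s\ge7$ it is not a Mori dream space, hence not log Fano by BCHM: for $n=2$ by Theorem~\ref{thm:B}(2), for $n=3$ and $s=7$ by Proposition~\ref{prop:CP}, and for $n=3$ and $s\ge8$ by the known result (c).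
\end{proof}

\section{Other ground fields}\label{sec:fields}

Let $k$ be an uncountable algebraically closed field of characteristic zero. The parameter space $\mathcal M=(\mathbb P^1\times\mathbb P^n)^s$ and the family of blowups over the locus of distinct points are defined over $\mathbb Q$. Let $\zeta$ be the generic point of $\mathcal M_{\mathbb Q}$, with residue field $\kappa$, and let $X_\zeta$ be the fiber over $\zeta$. Call $b\in\mathcal M(k)$ \emph{generic} if it lies in no proper closed subset defined over $\mathbb Q$. There are countably many such subsets, so a very general point is generic. A generic point maps to $\zeta$; it induces an embedding $\kappa\subset k$ with $X_b=X_\zeta\otimes_\kappa k$. The classes $H_1,H_2,E_i$, which freely generate $\operatorname{Pic}X_b$, are defined over $\kappa$. By flat base change $\operatorname{Cox}(X_b)=\mathcal R\otimes_\kappa k$, where $\mathcal R$ is the multigraded ring of sections of these classes on $X_\zeta$.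

The $k$-algebra $\mathcal R\otimes_\kappa k$ is finitely generated if and only if the $\kappa$-algebra $\mathcal R$ is. For the less obvious direction, finitely many generators of $\mathcal R\otimes_\kappa k$ involve finitely many elements of $\mathcal R$. These generate a subalgebra $\mathcal R'$ with $(\mathcal R/\mathcal R')\otimes_\kappa k=0$, so $\mathcal R'=\mathcal R$. Hence, for generic $b$, whether $X_b$ is a Mori dream space depends neither on $b$ nor on $k$. Over $\mathbb C$ there are points that are generic and also very general in the sense required in Sections~\ref{sec:pencil}--\ref{sec:n3}, since $\mathcal M(\mathbb C)$ is not a countable union of proper closed subsets. So $\mathcal R$ is not finitely generated for $(n,s)\in\{(2,7),(2,8),(3,7)\}$, and the three varieties are not Mori dream spaces over $k$. By BCHM they are not log Fano. This completes the proof of Theorem~\ref{thm:A}.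

\begin{thebibliography}{9}

\bibitem{GPP}
Tim Grange, Elisa Postinghel, Artie Prendergast-Smith,
\emph{Log Fano blowups of mixed products of projective spaces and their effective cones},
arXiv:2109.03736 (2021).

\bibitem{Laz}
Lazarsfeld, \emph{Positivity I}.

\bibitem{Mor}
Morrison, \emph{On K3 surfaces with large Picard number}.

\end{thebibliography}
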